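# Positive perfect subtrees that do not compute a given set

## A tree of measure one half that spells out a set

Throughout, $2^{<\omega}$ is the set of finite binary strings, $2^\omega$ is Cantor space, and $\mu$ is the uniform measure. For a string $\sigma$ of length $|\sigma|$, the cylinder $[\sigma]$ is the set of infinite sequences that begin with $\sigma$, so $\mu([\sigma])=2^{-|\sigma|}$. "Extends" always allows equality. A tree is a set $T\subseteq 2^{<\omega}$ closed under initial segments, and $[T]$ is the set of its infinite paths.

Fix a set $A\subseteq\omega$, viewed also as a function $A:\omega\to\{0,1\}$. Start with the full binary tree, and for every $n$ cut off everything at or above the string $0^n1A(n)$. Call the result $T_A$. Suppose for instance that $A(0)=1$, $A(1)=0$, $A(2)=1$. The first strings cut are $11$, $010$ and $0011$, while their siblings $10$, $011$ and $0010$ stay, together with everything above them. By hand,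
$$T_A\cap 2^2=\{00,01,10\},\qquad T_A\cap 2^3=\{000,001,011,100,101\},$$
and level 4 has $16-4-2-1=9$ strings. The proportions $\tfrac34,\tfrac58,\tfrac9{16}$ tend to $\tfrac12$. Indeed the strings $0^n1A(n)$ are pairwise incomparable and have lengths $n+2$, so
$$\mu([T_A])=1-\sum_n 2^{-n-2}=\tfrac12 .$$

The tree $T_A$ knows $A$: exactly one of $0^n10$, $0^n11$ lies in $T_A$, and $A(n)$ is the bit $b$ with $0^n1b\notin T_A$. Which subtrees still know $A$?

Suppose first that $P\subseteq T_A$ is a tree with $\mu([P])=\frac12$, so that no measure is lost. The cylinder $[0^n1(1-A(n))]$ lies inside $[T_A]$ and has positive measure. If $[P]$ missed it, then $\mu([P])\le\frac12-2^{-n-2}$. So $[P]$ meets it, hence $0^n1(1-A(n))\in P$, while $0^n1A(n)\notin T_A\supseteq P$. Thus $P$ computes $A$, by the same rule as before.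

Now give up a little measure. Fix $k\ge1$ and let $P_k$ be the set of strings comparable with one of the finitely many strings $0^n1(1-A(n))$, $n<k$. This is a subtree of $T_A$ that is determined by finitely many bits, so it is computable, and
$$\mu([P_k])=\sum_{n<k}2^{-n-2}=\tfrac12-2^{-k-1}.$$
An arbitrarily small loss of measure has destroyed all information about $A$. Is this an accident of a clumsy coding, or can a positive loss always do it?

To ask this precisely, we fix three notions.

**Definition (positive).** A tree $T$ is positive if $\mu([T])>0$.

**Definition (perfect).** A tree $P$ is perfect if it is nonempty and every $\sigma\in P$ has two incomparable extensions in $P$. In particular $P$ has no dead ends: every $\sigma\in P$ has extensions in $P$ of every length $\ge|\sigma|$.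

**Definition (what a tree computes).** Code strings by natural numbers in a fixed computable way. A tree is then a subset of $\omega$ and can be used as an oracle. We write $A\le_T P$ if $A$ is computable from $P$. A set is c.e. in $P$ if it is the domain of a partial function computable from $P$. We use that $A\le_TP$ if and only if both $A$ and $\omega\setminus A$ are c.e. in $P$.

Both $T_A$ and $P_k$ are perfect. For $T_A$: a string in $T_A$ is of the form $0^n$ or $0^n1$, or extends some $0^n1(1-A(n))$. In each case it has an extension $\tau$ such that every string extending $\tau$ lies in $T_A$. For $P_k$ the argument is the same.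

Here is the question. Given a positive tree $T$ and a non-computable set $A$, is there a perfect tree $P\subseteq T$ with $\mu([P])>0$ and $A\not\le_T P$?

If one asks only for a perfect $P$, the answer is yes by a theorem of Chong, Li, Wang and Yang ("On The Computability of Perfect Subsets of Sets with Positive Measure", arXiv:1808.06082, 2018), which is also the source of the question: for every $\mathcal X\subseteq2^\omega$ of positive measure and every non-computable $A$ there is a perfect tree $P$ with $[P]\subseteq\mathcal X$ that does not compute $A$. The trees produced by their construction need not be positive, and positivity is the issue here.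

One case is immediate. If $[T]$ contains a cylinder $[\sigma]$, let $P$ be the set of strings comparable with $\sigma$. This $P$ is computable, perfect, contained in $T$, and has measure $2^{-|\sigma|}$. The difficulty begins when $[T]$ has positive measure but empty interior, so that $P$ must avoid holes everywhere, and the placement of the holes may carry information.

## Statement of the results

**Theorem 1.** Let $T$ be a tree with $\mu([T])>0$, let $\varepsilon>0$ and $Z\subseteq\omega$, and let $(A_i)_{i\in\omega}$ be sets none of which is c.e. in $Z$. Then there is a perfect tree $P\subseteq T$ such that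

* (a) $\mu([P])>\mu([T])-\varepsilon$;
* (b) $\mu([P]\cap[\sigma])>0$ for every $\sigma\in P$ (in particular $\mu([P])>0$);
* (c) no $A_i$ is c.e. in $P\oplus Z$.

**Corollary 2.** If $\mu([T])>0$ and $B_0,B_1,\dots$ are countably many non-computable sets, then for every $\varepsilon>0$ there is a perfect $P\subseteq T$ with $\mu([P])>0$, even with $\mu([P])>\mu([T])-\varepsilon$ and (b), such that $B_i\not\le_TP$ for all $i$.

So the answer to the question is yes. The corollary follows at once.

**Proof of Corollary 2 from Theorem 1.** Since $B_i$ is not computable, $B_i$ and $\omega\setminus B_i$ are not both c.e. Let $A_i$ be one of the two that is not c.e., and apply Theorem 1 with $Z=\emptyset$. If $B_i\le_TP$, then $B_i$ and its complement are c.e. in $P$, so $A_i$ is c.e. in $P$, which contradicts (c). $\square$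

Two consequences are worth recording. First, the sets $A$ for which some positive tree $T$ has all its positive perfect subtrees computing $A$ are exactly the computable sets. With "enumerating $A$" in place of "computing $A$" they are exactly the c.e. sets. If $A$ is computable (respectively c.e.), then $T=2^{<\omega}$ works trivially; if not, Corollary 2 (respectively Theorem 1 with $Z=\emptyset$) gives a counterexample $P$ in every positive $T$.

Second, $[T]$ may be replaced by any measurable set $\mathcal X$ of positive measure. By inner regularity there is a closed $K\subseteq\mathcal X$ with $\mu(K)>0$ and $\mu(K)>\mu(\mathcal X)-\varepsilon/2$. The tree $\{\tau:[\tau]\cap K\ne\emptyset\}$ has $K$ as its set of paths, and we apply the theorem to it with $\varepsilon/2$.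

**Proposition 3.**

1. The loss $\varepsilon$ in (a) cannot be removed: for every $A$ there is a perfect tree $T_A$ with $\mu([T_A])=\frac12$ such that every tree $P\subseteq T_A$ with $\mu([P])=\mu([T_A])$ computes $A$.
2. "$A\not\le_TP$" cannot be improved to "$A\not\le_TP'$": for every hyperarithmetic $A$ there is a positive tree $T$ such that $A\le_TP'$ for every positive tree $P\subseteq T$.

Part 1 is exactly what we verified on the opening example. Part 2 is proved in the last section. Everything between is the proof of Theorem 1.

## Slices and computations from finitely much of a tree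

We build $P$ level by level. The finite objects are the following.

**Definition (slice).** A slice of level $m$ is a nonempty set $F\subseteq2^m$. Write ${\downarrow}F$ for the set of initial segments of elements of $F$, and $[F]=\bigcup_{\sigma\in F}[\sigma]$. For slices $F,q$ of levels $m\le m'$, write $q\ge F$ if every $\tau\in q$ extends an element of $F$ and every $\sigma\in F$ is extended by an element of $q$.

For example $\{000,001,010\}\ge\{0\}$, and $\{000,001\}\ge\{00\}$. But $\{000\}\not\ge\{00,01\}$, because $01$ was abandoned. The relation says that $q$ grows out of $F$ without killing any element of $F$. It is transitive. If $q\ge F$ and $F$ has level $m$, then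
$${\downarrow}q\cap2^{\le m}={\downarrow}F. \tag{1}$$
Indeed, for $\tau\in q$ the string $\tau{\restriction}m$ lies in $F$, so initial segments of $\tau$ of length at most $m$ lie in ${\downarrow}F$. Conversely, an initial segment of $\sigma\in F$ is an initial segment of any $\tau\in q$ that extends $\sigma$.

**Definition (conditional measure).** For measurable $C$ let $\mu(C|\sigma)=2^{|\sigma|}\mu(C\cap[\sigma])$, and for a slice $q$ let $\mu(q|\sigma)=\mu([q]\,|\,\sigma)$.

For example $\mu(\{000,001,010\}\,|\,0)=\frac34$.

**Definition (computation from a slice).** Fix $Z$. For a slice $q$ of level $m$, let $x\in W_e^q$ mean that the $e$-th oracle computation on input $x$ halts, where all its queries to the first oracle component are about strings of length $\le m$ and are answered according to ${\downarrow}q$, and its queries to the second component are answered by $Z$.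

For example, let the $e$-th procedure enumerate $n$ when it sees that $0^n10$ is in the oracle. For $q=\{00,10\}$, of level 2, we have $0\in W_e^q$ because $10\in{\downarrow}q$. But $1\notin W_e^q$: the query about $010$ has length $3$, so it is not permitted.

Three facts follow directly.

1. The set $\{(q,x):x\in W_e^q\}$ is c.e. in $Z$, since we just run the computations.
2. If $q$ has level $m$, $P\cap2^{\le m}={\downarrow}q$ and $x\in W_e^q$, then $x\in W_e^{P\oplus Z}$, since the same computation runs with the same answers.
3. If $P$ is a tree without dead ends and $x\in W_e^{P\oplus Z}$, then $x\in W_e^{P\cap2^m}$ for all sufficiently large $m$. Take $m$ at least the length of every string queried. Since $P$ has no dead ends, ${\downarrow}(P\cap2^m)=P\cap2^{\le m}$, so all answers agree.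

## Asking the tree itself: where the direct argument stops

Let us try the obvious construction. At a given stage we hold a slice $F$, which is the part of $P$ already fixed, and a closed set $C\subseteq[T]$, in which all paths of $P$ must lie. We want to ensure $W_e^{P\oplus Z}\ne A$ for one index $e$ and one set $A$ not c.e. in $Z$. We need to keep measure, so we fix a small $\eta$ and look only at extensions $q\ge F$ with $\mu(q|\sigma)\ge1-\eta$ for all $\sigma\in F$. Let
$$V=\{x:\text{ there is such a }q\text{ with }x\in W_e^q\text{ and }\mu(C|\tau)>0\text{ for all }\tau\in q\}.$$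

If some $x\in V\setminus A$ exists, we take the corresponding $q$ as the next part of $P$. Then $x\in W_e^{P\oplus Z}\setminus A$ and we have won. If some $x\in A\setminus V$ exists, it suffices that $P$ has positive measure in $C$ above each of its strings, and keeps proportion at least $1-\eta$ above each $\sigma\in F$. Then no slice of $P$ puts $x$ into $W_e$, and we have won with $x\in A\setminus W_e^{P\oplus Z}$. We are stuck only if $V=A$. We would like to say that this is impossible because $V$ is c.e. in $Z$.

But $V$ is not c.e. in $Z$: to recognize that $q$ stays inside $C$ we need $C$, and $C$ comes from $T$, about which nothing is assumed. The equality $V=A$ does happen, even when $C$ is very dense. Modify the opening example. Given $r\ge0$, cut off the strings $0^n1^{r+1}A(n)$, $n\in\omega$, and call the resulting tree $S$. The strings cut are pairwise incomparable and have lengths $n+r+2$, so $\mu([S])=1-2^{-r-1}$. Every string of $S$ has an extension whose cylinder lies in $[S]$. Indeed, a string $0^n$, or $0^n1^j$ with $1\le j\le r+1$, can be extended to $0^n1^{r+1}(1-A(n))$; every other string of $S$ extends some $0^n1^j0$ with $1\le j\le r$, or some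 $0^n1^{r+1}(1-A(n))$, and its own cylinder is in $[S]$.

Take $F=\{\text{empty string}\}$, $C=[S]$, $2^{-r-1}\le\eta$, and let $e$ enumerate $n$ when $0^n1^{r+1}0$ is in the oracle. If $n\in A$, then $0^n1^{r+1}0\in S$, and $q=S\cap2^m$ with $m\ge n+r+2$ witnesses $n\in V$. If $n\notin A$, then $0^n1^{r+1}0\notin S$ and no $q$ works. So $V=A$, whatever $A$ is.

In this example the way out is to lie. We are free to shrink $C$, so choose one $x\in A$ and remove the tiny cylinder $[0^x1^{r+1}0]$ from $C$. After that, $P$ will never enumerate $x$. The set $V$ failed to notice this option because it asked about $C$ only, and not about what else $C$ could be turned into at small cost. So we should replace the question about $C$ by a question about all possible reservoirs of the same density at once. Such a question does not mention $C$, and a compactness argument will show that it is c.e. in $Z$. If the answer is no, the counterexample tells us how to shrink $C$.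

## Density restored at a small cost

In the construction, enforcing one requirement may leave us with a slice above which $C$ has positive measure but is no longer dense. This lemma restores density, giving up almost nothing. It also makes the tree split.

**Lemma 4.** Let $C$ be closed, let $q$ be a slice with $\mu(C|\tau)>0$ for all $\tau\in q$, and let $\delta,\theta>0$. For all sufficiently large $m$ there is a slice $G\ge q$ of level $m$ such that $\mu(C|\rho)\ge1-\delta$ for all $\rho\in G$, and for every $\tau\in q$: at least two elements of $G$ extend $\tau$, and $\mu(G|\tau)\ge\mu(C|\tau)-\theta$.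

**Proof.** For $m$ at least the level of $q$, let $G$ be the set of all $\rho\in2^m$ that extend an element of $q$ and satisfy $\mu(C|\rho)\ge1-\delta$. Recall the Lebesgue density theorem: $\mu(C\,|\,X{\restriction}m)\to1$ as $m\to\infty$, for almost every $X\in C$. Almost everywhere convergence on a set of finite measure implies convergence in measure. So for each $\tau\in q$ the measure of
$$\{X\in C\cap[\tau]:\mu(C\,|\,X{\restriction}m)<1-\delta\}$$
tends to $0$ as $m\to\infty$. Every other point $X$ of $C\cap[\tau]$ has $X{\restriction}m\in G$, so it lies in $[G]$. Hence $\mu([G]\cap[\tau])\ge\mu(C\cap[\tau])-o(1)$, and for large $m$ this gives $\mu(G|\tau)\ge\mu(C|\tau)-\theta$. There are only finitely many $\tau\in q$, so one bound on $m$ serves them all.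

The number of elements of $G$ extending $\tau$ is $2^m\mu([G]\cap[\tau])$. Since $\mu(C\cap[\tau])>0$, it tends to infinity, so it is at least $2$ for large $m$. In particular every $\tau\in q$ is extended by an element of $G$, so $G$ is nonempty and $G\ge q$. $\square$

## Weights, compactness, and one requirement

This is the heart of the proof: it handles one index $e$ and one set $A$. We encode a possible reservoir by how much of it lies in each cylinder, and then forget the reservoir.

**Lemma 5.** Let $0<\delta\le\frac14$ and $0<\eta<1$ be rational. Let $F$ be a slice and $C$ a closed set with $\mu(C|\sigma)\ge1-\delta$ for all $\sigma\in F$. Let $A$ be not c.e. in $Z$, and let $e\in\omega$. Then one of the following holds.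

1. There are $x\notin A$ and a slice $q\ge F$ with $x\in W_e^q$, $\mu(q|\sigma)\ge1-\eta$ for all $\sigma\in F$, and $\mu(C|\tau)>0$ for all $\tau\in q$.
2. There are $x\in A$ and a closed $C'\subseteq C$ with $\mu(C'|\sigma)\ge1-3\delta$ for all $\sigma\in F$, such that $x\notin W_e^q$ for every slice $q\ge F$ with $\mu(q|\sigma)\ge1-\eta$ for all $\sigma\in F$ and $[\tau]\cap C'\ne\emptyset$ for all $\tau\in q$.

**Step 1: the space of weights.** The purpose is to set up a compact space containing every candidate reservoir. Let $N$ be the set of functions $\nu:2^{<\omega}\to[0,1]$ such that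
$$\nu(\tau)=\nu(\tau0)+\nu(\tau1),\qquad \nu(\tau)\le2^{-|\tau|}\qquad(\tau\in2^{<\omega}), \tag{2}$$
$$\nu(\sigma)\ge(1-\delta)2^{-|\sigma|}\qquad(\sigma\in F). \tag{3}$$
The function $\nu_C(\tau)=\mu(C\cap[\tau])$ belongs to $N$, but the definition of $N$ mentions only $F$ and $\delta$. Each condition is a closed condition on finitely many coordinates. So $N$ is a closed subset of $[0,1]^{2^{<\omega}}$, which is compact by Tychonoff's theorem, and $N$ is compact.

**Step 2: the question, asked of all weights.** The purpose is to replace the set $V$. For a slice $q$ let
$$O_q=\{\nu:\nu(\tau)>2^{-|\tau|-1}\text{ for all }\tau\in q\},$$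
the set of weights that give every cylinder of $q$ more than half its measure. It is open. Let
$$Q_x=\{q\ge F:\ x\in W_e^q\text{ and }\mu(q|\sigma)\ge1-\eta\text{ for all }\sigma\in F\},\qquad U=\Big\{x:\ N\subseteq\bigcup_{q\in Q_x}O_q\Big\}.$$

**Step 3: $U$ is c.e. in $Z$.** The conditions $q\ge F$ and $\mu(q|\sigma)\ge1-\eta$ are decidable, because $F$ is a fixed finite set and $\eta$ is rational. So $Q_x$ is c.e. in $Z$, uniformly in $x$. By compactness, $x\in U$ if and only if there are finitely many $q_1,\dots,q_r\in Q_x$ with
$$N\subseteq O_{q_1}\cup\dots\cup O_{q_r}. \tag{4}$$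
Hence it is enough to decide (4), given $q_1,\dots,q_r$.

Let $l$ be at least the levels of $F$ and of all $q_j$. Consider vectors $(\nu(\tau))_{|\tau|\le l}$ with entries in $[0,1]$ that satisfy those conditions in (2) and (3) that mention only strings of length $\le l$. Every such vector extends to an element of $N$: put $\nu(\tau0)=\nu(\tau1)=\nu(\tau)/2$ for $|\tau|\ge l$. Additivity holds by construction, and $\nu(\tau)\le2^{-|\tau|}$ gives $\nu(\tau0),\nu(\tau1)\le2^{-|\tau|-1}$. Whether $\nu\in O_{q_j}$ depends only on entries of length $\le l$. So (4) fails if and only if some vector satisfies these finitely many rational linear conditions and lies in no $O_{q_j}$. The latter means that for each $j$ there is $\tau_j\in q_j$ with $\nu(\tau_j)\le2^{-|\tau_j|-1}$. There are finitely many choices of $(\tau_1,\dots,\tau_r)$, and for each choice we ask whether a finite system of rational linear equations and non-strict inequalities has a solution. This is decidable, for instance by Fourier–Motzkin elimination. So (4) is decidable and $U$ is c.e. in $Z$.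

Since $A$ is not c.e. in $Z$, it follows that $U\ne A$. So there is $x\in U\setminus A$ or $x\in A\setminus U$.

**Step 4: if $x\in U\setminus A$, then alternative 1 holds.** The true weight $\nu_C$ lies in $N$, so it lies in $O_q$ for some $q\in Q_x$. Then $\mu(C\cap[\tau])>2^{-|\tau|-1}>0$ for all $\tau\in q$. Together with $q\in Q_x$ this is alternative 1.

**Step 5: if $x\in A\setminus U$, we shrink $C$ by means of a counterexample.** Fix $\nu\in N$ that lies in no $O_q$ with $q\in Q_x$. Call a string $\tau$ bad if it extends an element of $F$ and $\nu(\tau)\le2^{-|\tau|-1}$. Put
$$C'=C\setminus\bigcup\{[\tau]:\tau\text{ bad}\}.$$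
This is closed, since we removed an open set. We must see that little is removed.

Let $\sigma\in F$, let $D$ be a finite set of pairwise incomparable bad strings extending $\sigma$, and let $w=\sum_{\tau\in D}2^{-|\tau|}$. The clopen set $[\sigma]\setminus[D]$ is a finite disjoint union of cylinders $[\rho]$, of total measure $2^{-|\sigma|}-w$. By additivity $\nu(\sigma)$ is the sum of $\nu$ over $D$ and over these $\rho$. Using badness on $D$ and $\nu(\rho)\le2^{-|\rho|}$ elsewhere,
$$(1-\delta)2^{-|\sigma|}\le\nu(\sigma)\le\tfrac12w+\big(2^{-|\sigma|}-w\big)=2^{-|\sigma|}-\tfrac12w,$$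
so $w\le2\delta\,2^{-|\sigma|}$. The union of all $[\tau]$ with $\tau$ bad and extending $\sigma$ is the disjoint union over the prefix-minimal such $\tau$. Every finite set of these is a set $D$ as above, so the whole union has measure at most $2\delta\,2^{-|\sigma|}$. Bad strings extending other elements of $F$ have cylinders disjoint from $[\sigma]$, since all elements of $F$ have the same length. Therefore $\mu(C'|\sigma)\ge1-\delta-2\delta=1-3\delta$.

**Step 6: the smaller reservoir keeps $x$ out.** Suppose $q\ge F$, $\mu(q|\sigma)\ge1-\eta$ for all $\sigma\in F$, and $[\tau]\cap C'\ne\emptyset$ for all $\tau\in q$. Each $\tau\in q$ extends an element of $F$ and is not bad, because the cylinder of a bad string is disjoint from $C'$. So $\nu(\tau)>2^{-|\tau|-1}$ for all $\tau\in q$, that is, $\nu\in O_q$. By the choice of $\nu$, $q\notin Q_x$. Since $q$ satisfies the other conditions in the definition of $Q_x$, we get $x\notin W_e^q$. This is alternative 2. $\square$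

Test the lemma on the example of the previous section, with $F=\{\text{empty string}\}$ and $r$ chosen so that $2^{-r-1}\le\min(\delta,\eta)$. For any $x$ let $\nu$ be the uniform measure restricted to the complement of $[0^x1^{r+1}0]$. Then $\nu\in N$, because only $2^{-x-r-2}\le\delta$ has been removed. Any $q$ with $x\in W_e^q$ contains a string $\tau$ extending $0^x1^{r+1}0$, and $\nu(\tau)=0$. So $x\notin U$, whatever $x$ is, and $U=\emptyset$. The lemma is then in alternative 2 with any $x\in A$: it lies about $x$, just as we did by hand. For this $\nu$ the prefix-minimal bad string is $0^x1^{r+1}$, which has exactly half of its measure left. So twice the missing mass is removed, and the factor $2$ in the bound on $w$ can be attained.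

**Remark (trees in place of weights).** The same argument can be run with trees, which avoids linear inequalities. Let $N^*$ be the set of trees $S$ such that for every $\sigma\in F$ and $m\ge|\sigma|$ at least $(1-\delta)2^{m-|\sigma|}$ elements of $S\cap2^m$ extend $\sigma$. Let $O^*_q=\{S:q\subseteq S\}$, and let $U^*$ be the set of $x$ with $N^*\subseteq\bigcup_{q\in Q_x}O_q^*$. The space $N^*$ is compact. A tree of height $l$ that satisfies the conditions up to level $l$ extends to an element of $N^*$ by adding everything above its strings of length $l$, so coverings by finitely many $O^*_q$ are decidable, and $U^*$ is c.e. in $Z$. If $x\in U^*\setminus A$, use $\{\tau:\mu(C\cap[\tau])>0\}\in N^*$ to get a $q$ for alternative 1. If $x\in A\setminus U^*$, take $S\in N^*$ containing no $q\in Q_x$ and put $C'=C\cap[S]$. Since $\mu([S]\,|\,\sigma)\ge1-\delta$, we get $\mu(C'|\sigma)\ge1-2\delta$, and a $q$ all of whose cylinders meet $C'$ is contained in $S$, hence is not in $Q_x$. We stay with the weights below, but only the statement of Lemma 5 will be used.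

## The construction and its measure budget

Lemma 5 must be iterated, and the two alternatives pull in different directions. In alternative 1 we move to $q$ and may lose a proportion $\eta$ above each $\sigma\in F$. In alternative 2 we lose much less, but we take on an obligation for the whole future: $x$ is kept out of $W_e^q$ only for slices $q$ with $\mu(q|\sigma)\ge1-\eta$ for every $\sigma\in F$. So the final tree must have proportion at least $1-\eta$ above every such $\sigma$, after all later losses. This dictates the choice of constants: the loss parameters must decrease so fast that everything lost after stage $k$ is a fraction of $\eta_k$, and the bounds must be local, holding above each $\sigma\in F_k$ separately.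

Now fix $T,\varepsilon,Z,(A_i)$ as in Theorem 1. Choose a rational $\eta$ with $0<\eta\le\frac18$ and $3\eta<\varepsilon/2$. Put
$$\eta_k=\eta\,8^{-k},\qquad\delta_k=\frac{\eta_k}{16},\qquad\text{so that}\qquad\sum_{i>k}2\eta_i=2\eta_k\cdot\frac{1/8}{1-1/8}=\tfrac27\eta_k. \tag{5}$$
List all pairs $(i,e)$ as $(i_k,e_k)_{k\in\omega}$. We build slices $F_0\le F_1\le\cdots$ of strictly increasing levels $m_0<m_1<\cdots$ and closed sets $[T]=C_0\supseteq C_1\supseteq\cdots$ with
$$\mu(C_k|\sigma)\ge1-\delta_k\qquad\text{for all }\sigma\in F_k. \tag{6}$$

**Start.** The purpose is to enter a region where $T$ is dense. Apply Lemma 4 to the closed set $[T]$, the slice consisting of the empty string, $\delta_0$, and $\theta=\varepsilon/2$. This gives $F_0$ with (6) for $k=0$ and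
$$\mu([F_0])\ge\mu([T])-\varepsilon/2. \tag{7}$$

**Stage $k$.** The purpose is to ensure $W_{e_k}^{P\oplus Z}\ne A_{i_k}$. Apply Lemma 5 to $F_k$, $C_k$, $\delta_k$, $\eta_k$, $A_{i_k}$ and $e_k$. This is allowed by (6), since $\delta_k\le\frac1{128}$ and $\eta_k<1$ are rational. If alternative 1 holds, let $q_k$ be the slice it gives and put $C_{k+1}=C_k$; we say that stage $k$ is of type 1. Otherwise alternative 2 holds; let $q_k=F_k$ and $C_{k+1}=C'$; stage $k$ is of type 2. In both cases $\mu(C_{k+1}|\tau)>0$ for all $\tau\in q_k$: in type 1 this is part of the alternative, and in type 2 it holds because $1-3\delta_k>0$. Now apply Lemma 4 to $C_{k+1}$, $q_k$, $\delta_{k+1}$ and $\theta=\delta_k$. This gives a slice $F_{k+1}\ge q_k\ge F_k$, of a level $m_{k+1}>m_k$ that is as large as we like, satisfying (6) for $k+1$. Moreover, every element of $q_k$, hence every element of $F_k$, has at least two extensions in $F_{k+1}$.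

Finally let $P=\bigcup_k{\downarrow}F_k$. By (1) and transitivity, ${\downarrow}F_j\cap2^{\le m_k}={\downarrow}F_k$ for $j\ge k$. Hence
$$P\cap2^{\le m_k}={\downarrow}F_k,\qquad P\cap2^{m_k}=F_k,\qquad[P]=\bigcap_k[F_k], \tag{8}$$
and the intersection is decreasing.

**Loss at one stage.** The purpose is to bound what is lost between $F_k$ and $F_{k+1}$ above a fixed $\sigma\in F_k$. Since $F_{k+1}\ge q_k$, we may split $[F_{k+1}]\cap[\sigma]$ along the $\tau\in q_k$ that extend $\sigma$, and use $\mu(F_{k+1}|\tau)\ge\mu(C_{k+1}|\tau)-\delta_k$ from Lemma 4:
$$\mu(F_{k+1}|\sigma)=\sum_{\tau}2^{|\sigma|-|\tau|}\mu(F_{k+1}|\tau)\ge\sum_\tau2^{|\sigma|-|\tau|}\big(\mu(C_{k+1}|\tau)-\delta_k\big)\ge\mu(C_{k+1}\cap[q_k]\,|\,\sigma)-\delta_k .$$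
The last inequality holds because $\sum_\tau2^{|\sigma|-|\tau|}=\mu(q_k|\sigma)\le1$.

At a stage of type 1, $C_{k+1}=C_k$ misses a proportion of at most $\delta_k$ of $[\sigma]$, and $[q_k]$ misses at most $\eta_k$. At a stage of type 2, $[q_k]\supseteq[\sigma]$, and $C_{k+1}=C'$ misses at most $3\delta_k$. Therefore
$$\mu(F_{k+1}|\sigma)\ \ge\ \begin{cases}1-\eta_k-2\delta_k\ \ge\ 1-2\eta_k&\text{if stage }k\text{ is of type 1},\\[2pt]1-4\delta_k\ =\ 1-\tfrac14\eta_k&\text{if stage }k\text{ is of type 2}.\end{cases} \tag{9}$$

**Total loss.** The purpose is to pass to $P$. By (9), $\mu(F_{i+1}|\rho)\ge1-2\eta_i$ for all $i$ and all $\rho\in F_i$. Let $\sigma\in F_k$ and $i>k$. Summing over the $\rho\in F_i$ that extend $\sigma$,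
$$\mu(F_{i+1}|\sigma)\ge(1-2\eta_i)\,\mu(F_i|\sigma)\ge\mu(F_i|\sigma)-2\eta_i .$$
Add these inequalities for $i=k+1,k+2,\dots$ and use (5), (8) and (9):
$$\mu([P]\,|\,\sigma)=\lim_j\mu(F_j|\sigma)\ge\mu(F_{k+1}|\sigma)-\tfrac27\eta_k\ \ge\ \begin{cases}1-3\eta_k&\text{always},\\[2pt]1-\tfrac14\eta_k-\tfrac27\eta_k>1-\eta_k&\text{if stage }k\text{ is of type 2}.\end{cases} \tag{10}$$
The first line uses $2+\frac27<3$, the second $\frac14+\frac27=\frac{15}{28}<1$. The second line is exactly the obligation that alternative 2 imposes.

## Verification of Theorem 1

**$P$ is a perfect subtree of $T$.** Let $\sigma\in F_k$. By (6), $C_k\cap[\sigma]\ne\emptyset$, and $C_k\subseteq[T]$, so some path of $T$ extends $\sigma$ and $\sigma\in T$. Since $T$ is closed under initial segments, $P\subseteq T$. Clearly $P$ is a nonempty tree. Every string of $P$ is extended by some $\sigma$ in some $F_k$, and $\sigma$ has two distinct extensions of the same length in $F_{k+1}\subseteq P$. These are incomparable, so $P$ is perfect.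

**Part (a).** Sum the first line of (10) for $k=0$ over $\sigma\in F_0$, and use (7):
$$\mu([P])\ge(1-3\eta)\,\mu([F_0])\ge\mu([F_0])-3\eta\ge\mu([T])-\tfrac\varepsilon2-3\eta>\mu([T])-\varepsilon .$$

**Part (b).** Every string of $P$ is extended by an element $\sigma$ of some $F_k$, and $\mu([P]\,|\,\sigma)\ge1-3\eta_k>0$ by (10), because $3\eta_k\le\frac38$.

**Part (c).** The purpose is to show $W_{e_k}^{P\oplus Z}\ne A_{i_k}$ for each $k$. Since every pair $(i,e)$ is listed, and every set c.e. in $P\oplus Z$ is $W_e^{P\oplus Z}$ for some $e$, this proves that no $A_i$ is c.e. in $P\oplus Z$. Fix $k$ and let $x$ be the number given by Lemma 5 at stage $k$.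

Suppose stage $k$ is of type 1. Then $x\notin A_{i_k}$ and $x\in W_{e_k}^{q_k}$. Let $m$ be the level of $q_k$. Since $F_{k+1}\ge q_k$, (1) and (8) give $P\cap2^{\le m}={\downarrow}q_k$. By fact 2 on slices, $x\in W_{e_k}^{P\oplus Z}$. So $x\in W_{e_k}^{P\oplus Z}\setminus A_{i_k}$.

Suppose stage $k$ is of type 2. Then $x\in A_{i_k}$, and we claim $x\notin W_{e_k}^{P\oplus Z}$. Suppose otherwise. Since $P$ has no dead ends, fact 3 gives some $m\ge m_k$ such that the slice $q=P\cap2^m$ satisfies $x\in W_{e_k}^q$. We check the hypotheses on $q$ in alternative 2.

* $q\ge F_k$: if $\tau\in q$ then $\tau{\restriction}m_k\in P\cap2^{m_k}=F_k$. Conversely, each $\sigma\in F_k\subseteq P$ has an extension in $P$ of length $m$, because $P$ has no dead ends.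
* $\mu(q|\sigma)\ge1-\eta_k$ for $\sigma\in F_k$: we have $[P]\subseteq[q]$, so $\mu(q|\sigma)\ge\mu([P]\,|\,\sigma)\ge1-\eta_k$ by the second line of (10).
* $[\tau]\cap C'\ne\emptyset$ for $\tau\in q$: since $P$ has no dead ends, $\tau$ is extended by some $\rho\in F_j$ with $j>k$. By (6), $C_j\cap[\rho]\ne\emptyset$, and $C_j\subseteq C_{k+1}=C'$.

By alternative 2, $x\notin W_{e_k}^q$, a contradiction. So $x\in A_{i_k}\setminus W_{e_k}^{P\oplus Z}$. This completes the proof of Theorem 1. $\blacksquare$

## Sharpness: lossless subtrees, and the jump

**Proof of Proposition 3, part 1.** This was done on the opening example: $T_A$ is perfect, $\mu([T_A])=\frac12$, and a tree $P\subseteq T_A$ of measure $\frac12$ contains $0^n1(1-A(n))$ and omits $0^n1A(n)$ for every $n$, so it computes $A$. $\square$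

For part 2 we need a coding that survives in every positive subtree. It cannot be readable from $P$ itself if $A$ is non-computable, by Corollary 2, but it will be readable from the jump $P'$, the halting problem relative to $P$. Recall that $P'$ decides every $\Pi^0_1$ statement about $P$, uniformly. Recall also that a set is hyperarithmetic if it is computable from some $\emptyset^{(\alpha)}$, where $\alpha$ is a computable ordinal.

**Definition (modulus).** A modulus of $A$ is a function $f:\omega\to\omega$ such that every $g$ with $g(n)\ge f(n)$ for all $n$ computes $A$.

For example, let $A$ be c.e. with a computable enumeration by increasing finite sets $A_s$, and let $f(n)$ be the least $s$ such that $A_s$ and $A$ agree on $0,\dots,n$. If $g\ge f$, then $n\in A$ if and only if $n\in A_{g(n)}$, so $f$ is a modulus of $A$. For c.e. $A$ the conclusion of part 2 is trivial, since $A\le_T\emptyset'\le_TP'$; the example only illustrates the notion. The theorem we quote is due to Solovay ("Hyperarithmetically encodable sets", Trans. AMS 239, 1978; see also Groszek–Slaman, "Moduli of computation"): every hyperarithmetic set has a modulus.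

**Proof of Proposition 3, part 2.** **Step 1: the tree.** The purpose is to force a visible loss of measure at a place hidden beyond $f(n)$. Let $f$ be a modulus of $A$. Any larger function is again a modulus, so we may assume $f(n+1)\ge f(n)+n+2$. Let $T$ be the set of strings $\sigma$ such that for no $n$ with $f(n)+n+2\le|\sigma|$ is $\sigma$ identically $0$ on the interval $[f(n),f(n)+n+2)$. This is a tree. The intervals are disjoint, so the events "not identically $0$ on the $n$-th interval" are independent, and
$$\mu([T])=\prod_n(1-2^{-n-2})\ge1-\sum_n2^{-n-2}=\tfrac12>0 .$$

**Step 2: measure drops in every subtree.** Let $P\subseteq T$ be a positive tree, and let $p_m=2^{-m}|P\cap2^m|$. Since $P$ is closed under initial segments, $(p_m)$ is non-increasing. Its limit is $\mu([P])$, because $[P]$ is the decreasing intersection of the sets $[P\cap2^m]$. The sequence is computable from $P$. A string $\sigma\in P$ of length $f(n)$ has at most $2^{n+2}-1$ extensions in $P$ of length $f(n)+n+2$, because $\sigma0^{n+2}\notin T$. Hence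
$$p_{f(n)+n+2}\le(1-2^{-n-2})\,p_{f(n)}. \tag{11}$$

**Step 3: the jump finds a function above $f$.** Fix a rational $c$ with $0<c<\mu([P])$. For each $n$, use $P'$ to find some $m=g(n)$ such that
$$p_m-p_{m'}\le2^{-n-2}c\qquad\text{for all }m'>m. \tag{12}$$
Such an $m$ exists because $(p_m)$ converges, and for given $m$ condition (12) is $\Pi^0_1$ in $P$, so $P'$ can test it. We claim that $g(n)>f(n)$. Suppose instead that $f(n)\ge m=g(n)$. Then $p_{f(n)}\le p_m$, and (11) together with (12) for $m'=f(n)+n+2>m$ gives
$$2^{-n-2}\mu([P])\le2^{-n-2}p_{f(n)}\le p_{f(n)}-p_{f(n)+n+2}\le p_m-p_{f(n)+n+2}\le2^{-n-2}c<2^{-n-2}\mu([P]),$$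
a contradiction. So $g(n)>f(n)$ for all $n$. Since $f$ is a modulus of $A$, $A\le_Tg\le_TP'$. $\blacksquare$
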